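# Non-reduced tangent cones of Schubert and Richardson varieties

## 1. One minor: the Schubert divisors

**Flags and minors.** Let $G=GL_n(\mathbb C)$, let $B$ and $B_-$ be the subgroups of upper and lower triangular matrices, $T=B\cap B_-$, and let $U\subset B$, $U_-\subset B_-$ be the subgroups of matrices with $1$'s on the diagonal. The coset $gB$ is the flag $F_\bullet$ in which $F_k$ is spanned by the first $k$ columns of $g$. A permutation $w\in S_n$ is also the matrix with $1$'s at the positions $(w(j),j)$, and $wB$ is the corresponding $T$-fixed point of $G/B$. By the Bruhat decomposition $G/B$ is the disjoint union of the orbits $BwB/B$. The Schubert variety $X_u=\overline{BuB/B}$ is the union of the $B\sigma B/B$ with $\sigma\le u$ in Bruhat order. We write $w_0$ for the longest permutation, $s_k$ for the transposition $(k,k+1)$, $[k]=\{1,\dots,k\}$ and $E_k=\langle e_1,\dots,e_k\rangle$.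

For $g\in G$ let $\Delta_k(g)$ be the minor of $g$ with the last $k$ rows and the first $k$ columns, and let $D_k=\{gB:\Delta_k(g)=0\}$. If $b,b'\in B$, then the last $k$ rows of $bg$ are obtained from the last $k$ rows of $g$ by an invertible upper triangular $k\times k$ matrix, and the first $k$ columns of $gb'$ arise similarly. So $\Delta_k(bgb')$ is a nonzero multiple of $\Delta_k(g)$. Hence $D_k$ is well defined, and
$$\Delta_k\ \text{vanishes nowhere on } B\sigma B\ \text{ if }\ \sigma([k])=\{n+1-k,\dots,n\},\quad\text{and vanishes identically on } B\sigma B\text{ otherwise.}\tag{1}$$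

**Lemma 1.** Let $J\subset[n-1]$ contain no two consecutive integers, and let $u=w_0\prod_{k\in J}s_k$. Then $X_u=\bigcap_{k\in J}D_k$ as sets.

*Proof.* Put $\tau=w_0\sigma$. By (1), $B\sigma B/B\subset D_k$ if and only if $\tau([k])\ne[k]$. This holds if and only if $s_k$ occurs in a reduced word of $\tau$ (any one). Indeed, if $\tau([k])=[k]$ then $\tau$ lies in the parabolic subgroup $S_k\times S_{n-k}$, whose elements have reduced words only in the $s_j$ with $j\neq k$; and if some word of $\tau$ avoids $s_k$, then $\tau([k])=[k]$. Suppose every $s_k$, $k\in J$, occurs in a reduced word of $\tau$. Choose one occurrence of each. The $s_k$ with $k\in J$ commute, so this subword is a reduced word of $\prod_{k\in J}s_k$, and $\prod_{k\in J} s_k\le\tau$ by the subword property. Conversely, $\prod_{k\in J} s_k\le\tau$ implies $s_k\le\tau$ for each $k\in J$, so $s_k$ occurs in each reduced word of $\tau$. Left multiplication by $w_0$ reverses Bruhat order, so $B\sigma B/B\subset\bigcap_{k\in J} D_k$ if and only if $\sigma\le u$. $\square$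

For $J=\{k\}$ this says that the Schubert divisor $X_{w_0s_k}$ is the zero set of the single minor $\Delta_k$.

**Definition (tangent cone).** The tangent cone $TC_p(X)$ of a variety $X$ at a point $p$ is $\operatorname{Spec}\operatorname{gr}_{\mathfrak m_p}\mathcal O_{X,p}$, where $\operatorname{gr}_{\mathfrak m_p}\mathcal O_{X,p}=\bigoplus_{k\ge0}\mathfrak m_p^k/\mathfrak m_p^{k+1}$. At a smooth point this ring is a polynomial ring.

To compute it, let $A=\mathbb C[x_1,\dots,x_N]$, $\mathfrak m=(x_1,\dots,x_N)$, and let $I\subset\mathfrak m$ be an ideal. For $0\ne h\in A$ let $\mathrm{in}(h)$ be its lowest-degree form, and let $\mathrm{in}(I)$ be the ideal generated by all $\mathrm{in}(h)$, $0\ne h\in I$.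

**Lemma 2.** Every nonzero homogeneous element of $\mathrm{in}(I)$ is $\mathrm{in}(h)$ for some $h\in I$, and the associated graded ring of $A_{\mathfrak m}/IA_{\mathfrak m}$ is $A/\mathrm{in}(I)$.

*Proof.* Let $L_k$ consist of $0$ and the lowest forms of degree $k$ of elements of $I$. If $f_1=\mathrm{in}(h_1)$ and $f_2=\mathrm{in}(h_2)$ are in $L_k$, then $f_1+f_2$ is $0$ or equals $\mathrm{in}(h_1+h_2)$. Also a form of degree $j$ times an element of $L_k$ lies in $L_{j+k}$. So $\bigoplus_k L_k$ is an ideal, and it is $\mathrm{in}(I)$. This is the first assertion.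

Let $A_k$ be the space of forms of degree $k$; it maps onto the degree-$k$ part of the associated graded ring. A form $f\in A_k$ maps to $0$ if and only if $f\in IA_{\mathfrak m}+\mathfrak m^{k+1}A_{\mathfrak m}$. If $f\in L_k$, this clearly holds. Conversely, write $f=g+g_1$ with $g\in IA_{\mathfrak m}$ and $g_1\in\mathfrak m^{k+1}A_{\mathfrak m}$, and choose $c\in A\setminus\mathfrak m$ with $cg\in I$. Then $cf-cg\in A\cap\mathfrak m^{k+1}A_{\mathfrak m}=\mathfrak m^{k+1}$, because $\mathfrak m^{k+1}$ is $\mathfrak m$-primary. So $cg\in I$ has no terms of degree below $k$, and its degree-$k$ part is $c(0)f$. Hence $f\in L_k$. $\square$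

If $I=(f)$ is principal then $\mathrm{in}(I)=(\mathrm{in}(f))$, because $\mathrm{in}(gf)=\mathrm{in}(g)\,\mathrm{in}(f)$. For the node $y^2=x^2+x^3$ the tangent cone at the origin is $y^2=x^2$, which is reduced. For the cusp $y^2=x^3$ it is $y^2=0$, which is not reduced although the curve is. With several generators one cannot simply take their lowest forms: for $I=(x,\,x+y^2)$ both are $x$, but $y^2\in\mathrm{in}(I)$.

**Theorem 1.** For all $n$ and $k$, all tangent cones of the Schubert divisor $X_{w_0s_k}$ are integral.

*Proof.* Schubert varieties are $B$-stable and every $B$-orbit contains some $wB$, so it suffices to treat $p=wB\in X_{w_0s_k}$. The set $wU_-B/B$ is an open neighborhood of $wB$. Its points are represented uniquely by the matrices $wL$, $L\in U_-$: row $w(i)$ has a $1$ in column $i$, independent variables to the left of it, and zeros to the right. The origin is $wB$.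

Let $d$ be the number of rows $w(i)$ among the last $k$ rows for which $i>k$. Inside the minor $\Delta_k$ these $d$ rows consist of variables only, and each of the other $k-d$ rows contains exactly one $1$. So every term of $\Delta_k$ has degree at least $d$, and the terms of degree $d$ are those that use all $k-d$ ones. They sum to $\pm$ the determinant of a $d\times d$ matrix of independent variables. If $d=0$ then $\Delta_k(p)=\pm1$, which contradicts $p\in X_{w_0s_k}$. So $d\ge1$, and $\mathrm{in}(\Delta_k)$ is a generic determinant up to sign, which is irreducible.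

The zero set of $\Delta_k$ in the chart is open in $X_{w_0s_k}$, hence irreducible, so $\Delta_k=cf^m$ with $f$ irreducible and $c\in\mathbb C^*$. Then $\mathrm{in}(\Delta_k)=c\,\mathrm{in}(f)^m$ is irreducible, so $m=1$. So $\Delta_k$ generates the ideal of $X_{w_0s_k}$ in the chart, and $\operatorname{gr}$ is the polynomial ring modulo the prime element $\mathrm{in}(\Delta_k)$. $\square$

For instance, take $n=4$, $k=2$, so that the divisor is $X_{4231}$. At $w=1234$ the minor is a generic $2\times2$ determinant, and the tangent cone is a quadric cone. At $w=1324$ row $3$ has its $1$ in column $2$, and the minor is $\det\begin{pmatrix}c&1\\d'&f\end{pmatrix}=cf-d'$ with lowest form $-d'$: a smooth point.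

Two things made this work: there was only one equation, and its lowest form was irreducible. What changes for a variety that needs several equations?

## 2. Richardson varieties and the conjecture of Insko and Yong

**Definition (Richardson variety).** For $v\in S_n$ let $X^v=\overline{B_-vB/B}$ be the opposite Schubert variety. For $v\le u$ put $X_u^v=X_u\cap X^v$. This is a reduced and irreducible subvariety of $G/B$, and its $T$-fixed points are the $wB$ with $v\le w\le u$.

Since $w_0Bw_0=B_-$, we have
$$X^v=w_0X_{w_0v}.\tag{2}$$
For example, let $n=3$. Then $X_{231}=X_{w_0s_1}=D_1=\{F_1\subset E_2\}$, and $X^{213}=w_0X_{231}=\{F_1\subset\langle e_2,e_3\rangle\}$. So $X_{231}^{213}=\{F_1=\langle e_2\rangle\}\cong\mathbb P^1$, with the two fixed points $213$ and $231$. For $v=e$ we have $X^e=G/B$ and $X_u^e=X_u$.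

The following conjecture is in Erik Insko and Alexander Yong, "Patch ideals and Peterson varieties" (arXiv:1101.3255, 2011).

**Conjecture.** The tangent cones of $X_u^v$ are reduced. That is, for every $n$, all $v\le u$ in $S_n$ and every $p\in X_u^v$, the ring $\operatorname{gr}_{\mathfrak m_p}\mathcal O_{X_u^v,p}$ has no nonzero nilpotent elements.

The conjecture is false. In one-line notation, let
$$u=w_0s_1s_3s_5s_7=78563412,\qquad w=21654387\qquad\text{in }S_8.$$

**Theorem 2.** $w\le u$, and the tangent cone of the Richardson variety $X_u^w$ at $p=wB$ is not reduced. Likewise the tangent cone of the Schubert variety $X_u=X_u^e$ at $wB$ is not reduced.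

Before the proof, here is a smaller intersection of divisors where nothing goes wrong.

**Two divisors, by hand.** Let $n=4$ and $u=w_0s_1s_3=3412$. By Lemma 1, $X_{3412}=D_1\cap D_3=\{F_1\subset E_3,\ E_1\subset F_3\}$. Write $F_1=[\xi_1:\xi_2:\xi_3:0]$ and let $F_3$ be the kernel of the linear form $(0,\eta_2,\eta_3,\eta_4)$. Then $F_1\subset F_3$ means $\xi_2\eta_2+\xi_3\eta_3=0$, and $F_2$ is a free choice in $\mathbb P(F_3/F_1)\cong\mathbb P^1$. So $X_{3412}$ is a locally trivial $\mathbb P^1$-bundle over
$$\{\xi_2\eta_2+\xi_3\eta_3=0\}\subset\mathbb P^2_{[\xi_1:\xi_2:\xi_3]}\times\mathbb P^2_{[\eta_2:\eta_3:\eta_4]}.$$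
Where $\xi_2\ne0$ we may set $\xi_2=1$ and solve $\eta_2=-\xi_3\eta_3$, leaving $[\eta_3:\eta_4]\in\mathbb P^1$ free, so the base is smooth there. The same works where $\xi_3$, $\eta_2$ or $\eta_3$ is nonzero. At the only remaining point, $\xi_2=\xi_3=\eta_2=\eta_3=0$, set $\xi_1=\eta_4=1$: the base is the quadric cone $\xi_2\eta_2+\xi_3\eta_3=0$ in $\mathbb A^4$. So near a point over it $X_{3412}$ is the hypersurface with this equation in $\mathbb A^5$. The equation is homogeneous and irreducible, so it is its own lowest form. All tangent cones of $X_{3412}$ are integral.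

## 3. Four minors in a chart of $\mathrm{Flags}(\mathbb C^8)$

From here until the end of Section 6, $n=8$ and $u,w$ are as in Theorem 2. By Lemma 1 with $J=\{1,3,5,7\}$,
$$X_u=D_1\cap D_3\cap D_5\cap D_7\quad\text{as sets}.\tag{3}$$
We have $w([1])=\{2\}$, while $w([3])$, $w([5])$, $w([7])$ all contain $1$. None of these four sets equals $\{9-k,\dots,8\}$, so $wB\in X_u$ by (1) and (3). That is, $w\le u$.

**Step 1: coordinates.** *We describe a neighborhood of $wB$ in $X_u^w$.* The cell $B_-wB/B=(U_-\cap wU_-w^{-1})wB/B$ is open in $X^w$, so $X_u\cap(B_-wB/B)$ is an open neighborhood of $wB$ in $X_u^w$. The elements of $U_-\cap wU_-w^{-1}$ have off-diagonal entries exactly at $(a,b)$ with $a>b$ and $w^{-1}(a)>w^{-1}(b)$. Multiplying by $w$ on the right moves column $b$ to column $w^{-1}(b)$. So the cell is the affine space of matrices with $1$'s at $(w(j),j)$, free entries at $(w(l),j)$ for $j<l$, $w(j)<w(l)$, and $0$ elsewhere: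
$$\begin{pmatrix}
0&1&0&0&0&0&0&0\\
1&0&0&0&0&0&0&0\\
a_{41}&a_{42}&0&0&0&1&0&0\\
a_{31}&a_{32}&0&0&1&0&0&0\\
a_{21}&a_{22}&0&1&0&0&0&0\\
a_{11}&a_{12}&1&0&0&0&0&0\\
x&y&b_{11}&b_{12}&b_{13}&b_{14}&0&1\\
t&z&b_{21}&b_{22}&b_{23}&b_{24}&1&0
\end{pmatrix}$$
This is $\mathbb A^{20}$ with $wB$ as origin. Put $C=\begin{pmatrix}x&y\\t&z\end{pmatrix}$, $b_i=\binom{b_{1i}}{b_{2i}}$, $a_i=(a_{i1},a_{i2})$ and $Q=\sum_{i=1}^4b_{1i}a_{i2}$.

**Step 2: the minors.** *We compute the four equations in this chart.* Clearly $\Delta_1=t$. For $\Delta_3$ (rows 6–8, columns 1–3) subtract multiples of column 3 from columns 1 and 2 to clear $a_1$. This replaces $C$ by $C-b_1a_1$. For $\Delta_5$ (rows 4–8, columns 1–5) clear $a_1,a_2,a_3$ in the same way with columns 3, 4, 5. For $\Delta_7$ (rows 2–8, columns 1–7) expand along row 2, whose only entry is the $1$ in column 1, and along column 7, whose only entry is the $1$ in row 8. What remains is the minor with rows 3–7 and columns 2–6. Clearing $a_{12},\dots,a_{42}$ with columns 3–6 leaves $y-Q$. Up to sign,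
$$\Delta_1=t,\quad\Delta_3=\det(C-b_1a_1),\quad\Delta_5=\det(C-b_1a_1-b_2a_2-b_3a_3),\quad\Delta_7=y-Q.\tag{4}$$

**The lowest forms of the minors are not enough.** The natural plan is to imitate Theorem 1: take the lowest forms of the four minors and study the ideal they generate. These forms are $t$, $xz-yt$, $xz-yt$ again, and $y$. They generate $(t,y,xz)$, which is even radical. But this ideal has codimension $3$ in $\mathbb A^{20}$. A tangent cone has the same dimension as the variety, and we shall see in Section 5 that ours has codimension $4$. So the plan stops exactly here: $\Delta_3$ and $\Delta_5$ have the same lowest form, and $\mathrm{in}(I)$ must contain lowest forms of combinations such as $\Delta_3-\Delta_5$, which the plan ignores.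

**Step 3: two equations in 18 variables.** *We eliminate two variables and make the cancellation explicit.* Set $t=0$ and $y=Q$. This cuts out a copy of $\mathbb A^{18}$, and $A=\mathbb C[x,z,a_{ij},b_{ji}]$ is its coordinate ring. Write
$$b_1a_1=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix},\qquad b_1a_1+b_2a_2+b_3a_3=\begin{pmatrix}\alpha'&\beta'\\\gamma'&\delta'\end{pmatrix},$$
so that $\alpha\delta=\beta\gamma$. Put
$$\begin{aligned}S&=\delta'-\delta=b_{22}a_{22}+b_{23}a_{32},\\ P&=\alpha'-\alpha=b_{12}a_{21}+b_{13}a_{31},\\ R&=\gamma'-\gamma=b_{22}a_{21}+b_{23}a_{31}.\end{aligned}$$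
The remaining equations are $F=0$ and $G=0$, where
$$F=(x-\alpha)(z-\delta)+\gamma(Q-\beta)=xz-\delta x-\alpha z+\gamma Q,\qquad G=(x-\alpha')(z-\delta')+\gamma'(Q-\beta').$$
In $F$ the constant terms $\alpha\delta-\beta\gamma$ cancel. Expanding $G=xz-\delta'x-\alpha'z+\alpha'\delta'-\gamma'\beta'+\gamma'Q$ gives
$$G':=F-G=Sx+Pz-H,\qquad H=\alpha'\delta'-\gamma'\beta'+RQ.\tag{5}$$
Let $I=(F,G')=(F,G)$. Then $X_u\cap(B_-wB/B)$ is, as a variety, $V(I)\subset\mathbb A^{18}$ with $wB=0$, and its coordinate ring is $A/\sqrt I$. The polynomials $\alpha,\beta,\gamma,\delta,P,R,S,Q$ are quadratic forms in $(a,b)$, and $H$ is a form of degree $4$ in $(a,b)$. When $a_1=0$ we have $\alpha=\beta=\gamma=\delta=0$, $\alpha'=P$, $\delta'=S$, $\gamma'=R$ and $Q-\beta'=b_{14}a_{42}$, so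
$$H|_{a_1=0}=PS+R\,b_{14}a_{42}.\tag{6}$$

## 4. A line through a node

The lowest forms are now $\mathrm{in}(F)=xz$ and $\mathrm{in}(G')=Sx+Pz$. Fix $(a,b)$ with $PS\ne0$ and look at the $(x,z)$-plane. There $xz=0$ is the node formed by the two axes, and $Sx+Pz=0$ is a line through the node that is neither axis. They meet in a double point. So along $\{x=z=0\}$ these two forms cut out a double structure.

On the variety itself the picture is different: for fixed $(a,b)$ the equations $F=0$ and $G'=0$ describe a conic and a line. For general $(a,b)$ they meet in two distinct points, as the discriminant below will show. Moreover $F$ and $G'$ are homogeneous if $x,z$ have weight $2$ and $a_{ij},b_{ji}$ have weight $1$. So when $(a,b)$ shrinks like $\varepsilon$, the two points approach the origin of the $(x,z)$-plane like $\varepsilon^2$, and to first order both sheets lie on $x=z=0$. The cusp behaves in the same way: $y=\pm x^{3/2}$ are two sheets that the tangent cone flattens to $y^2=0$.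

To turn the picture into a proof, eliminate $x$. Put
$$K:=(z-\delta)G'-SF=Pz^2-(H+\delta P-\alpha S)z+(\delta H-S\gamma Q)\in I.\tag{7}$$
To check this, expand $(z-\delta)(Sx+Pz-H)-S(xz-\delta x-\alpha z+\gamma Q)$: the terms $\pm Sxz$ and $\pm\delta Sx$ cancel, and the rest is (7). In (7) the first term has degree $4$, the terms of the middle coefficient times $z$ have degree $5$, and the last bracket has degree $6$. So
$$\mathrm{in}(K)=Pz^2.\tag{8}$$

There is one trap. A double structure in the lowest forms of $F$ and $G'$ says nothing about the variety if $I$ itself is not radical, for then $\sqrt I$ contains more elements, and more lowest forms. (The ideal $(xz,\,x+z)\subset\mathbb C[x,z]$ contains $z^2$ but not $z$; its radical is $(x,z)$, the ideal of a reduced point, with reduced tangent cone.) So we must prove that $I$ is radical.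

## 5. The ideal $(F,G')$ is radical

Note that $S$, $P$ and $R$ are quadratic forms of rank $4$, hence irreducible.

**Step 1: $V(F,G',S)$ has codimension at least $3$ in $\mathbb A^{18}$.** *This lets us invert $S$ without losing a component.* On this set $S=0$ and $Pz=H$.

The part with $P\ne0$ lies in $Z=\{S=0,\ P\ne0,\ z=H/P\}$. Here $x$ is free, $z$ is determined by $(a,b)$, and $\{S=0,P\ne0\}$ is irreducible of codimension $1$ in $(a,b)$-space, so $Z$ is irreducible of codimension $2$. On $Z$, $F=x(z-\delta)-\alpha z+\gamma Q$ has $x$-coefficient $z-\delta=(H-\delta P)/P$. This is not identically zero: take $b_{12}=a_{21}=b_{22}=b_{14}=a_{42}=1$ and all other $a$'s and $b$'s $0$. Then $a_1=0$, $S=0$, $P=R=1$, $\delta=0$, and $H=1$ by (6). So $F$ does not vanish identically on the irreducible variety $Z$, and this part has codimension at least $3$.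

The part with $P=0$ lies in $V(S,P,H)$. The forms $S$ and $P$ are irreducible in disjoint sets of variables, so $V(S,P)$ is, up to an affine factor, a product of two irreducible hypersurfaces; it is irreducible of codimension $2$. And $H\not\equiv0$ on it: take $b_{22}=a_{21}=b_{14}=a_{42}=1$ and all other $a$'s and $b$'s $0$. Then $S=P=0$, $R=1$ and $H=1$ by (6). So this part has codimension at least $3$ as well.

**Step 2: $S$ is a nonzerodivisor on $A/I$.** *So $A/I$ embeds in its localization at $S$.* By (7), $SF=(z-\delta)G'-K$, so after inverting $S$ we have $I_S=(G',K)$, and $G'=0$ can be solved for $x$: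
$$(A/I)_S\cong\mathbb C[z,a,b]_S/(K),\qquad x\mapsto(H-Pz)/S.\tag{9}$$
By Krull's height theorem every component of $V(I)$ has codimension at most $2$. By Step 1 none lies in $\{S=0\}$. By (9) the part with $S\neq 0$ is a hypersurface $K=0$ with $K\ne0$ in a $17$-dimensional affine variety, so its components have dimension $16$. Hence all components of $V(I)$ have codimension exactly $2$ (so codimension $4$ in $\mathbb A^{20}$, as promised in Section 3). An ideal of height $2$ generated by two elements of a polynomial ring is generated by a regular sequence, and by Macaulay's unmixedness theorem all its associated primes are minimal. So the associated primes of $A/I$ correspond to the components of $V(I)$, none of which lies in $\{S=0\}$. Therefore $S$ lies in no associated prime, and $A/I\hookrightarrow(A/I)_S$.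

**Step 3: $K$ has no repeated factor in $\mathbb C[z,a,b]$.** *So the ring in (9) is reduced.* View $K$ as a polynomial in $z$ over $\mathbb C[a,b]$, with leading coefficient the irreducible form $P$. A common factor of its coefficients is, up to a constant, $1$ or $P$. If $P$ divided $H+\delta P-\alpha S$, then setting $a_1=0$, which does not change $P$, we would get $P\mid PS+R\,b_{14}a_{42}$ by (6), hence $P\mid R\,b_{14}a_{42}$. This is false, since $R$ is an irreducible quadric that is not proportional to $P$, and $b_{14},a_{42}$ are variables. So the coefficients have no common factor. Suppose $f^2\mid K$ with $f$ not constant. If $f$ has $z$-degree $0$, it divides all coefficients, which is impossible. Otherwise $f$ has $z$-degree $1$, so $K$ has a double root over $\mathbb C(a,b)$ and its discriminant vanishes. But the discriminant $(H+\delta P-\alpha S)^2-4P(\delta H-S\gamma Q)$ becomes $H^2|_{a_1=0}\ne0$ when $a_1=0$. So $K$ is squarefree.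

Consequently $\mathbb C[z,a,b]/(K)$ is reduced, so its localization $(A/I)_S$ is reduced, and so is the subring $A/I$. Thus $I=\sqrt I$, and
$$A/I\ \text{ is the coordinate ring of }\ X_u\cap(B_-wB/B).\tag{10}$$

## 6. The nilpotent element $Pz$

*We prove the first half of Theorem 2.* By (10) and Lemma 2, $\operatorname{gr}_{\mathfrak m}\mathcal O_{X_u^w,wB}=A/\mathrm{in}(I)$.

**Step 1: $(Pz)^2\in\mathrm{in}(I)$.** By (8), $Pz^2\in\mathrm{in}(I)$, and $(Pz)^2=P\cdot Pz^2$.

**Step 2: $Pz\notin\mathrm{in}(I)$.** Otherwise, by Lemma 2, there are $f,g\in A$ such that $fF+gG'$ has lowest form $Pz$, of degree $3$. Let $f_i,g_i$ be the homogeneous parts of $f$ and $g$. The degree-2 part of $fF+gG'$ is $f_0xz$, so $f_0=0$. The degree-3 part is then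
$$f_1xz+g_0(Sx+Pz)=Pz,\qquad g_0\in\mathbb C.$$
Setting $x=0$ gives $g_0=1$. Setting $z=0$ gives $g_0Sx=0$, so $g_0=0$. This is a contradiction.

So $Pz$ is a nonzero nilpotent in $\operatorname{gr}_{\mathfrak m}\mathcal O_{X_u^w,wB}$, and the tangent cone of $X_u^w$ at $wB$ is not reduced.

**Remark.** In fact $\mathrm{in}(I)=(xz,\ Sx+Pz)$, so the picture of Section 4 is the whole tangent cone. Let $h=fF+gG'\ne0$ have lowest degree $k$, let $j$ be the smaller of $2+(\text{lowest degree of }f)$ and $3+(\text{lowest degree of }g)$, where the lowest degree of $0$ is $\infty$, and choose $f,g$ with $j$ as large as possible; clearly $j\le k$. If $j<k$, then $f_{j-2}xz+g_{j-3}(Sx+Pz)=0$. Neither $x$ nor $z$ divides $Sx+Pz$, so the two forms are coprime, and $f_{j-2}=c(Sx+Pz)$, $g_{j-3}=-c\,xz$ for some form $c$. Replacing $f$ by $f-cG'$ and $g$ by $g+cF$ keeps $h$ and increases $j$, a contradiction. So $j=k$, and $\mathrm{in}(h)=f_{k-2}xz+g_{k-3}(Sx+Pz)$.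

## 7. Splitting a chart: from $X_u^w$ to $X_u$, and all Richardson varieties

The case $v=e$ of Theorem 2 follows from a product decomposition of the charts of $G/B$. The decomposition also reduces the study of tangent cones of Richardson varieties to Schubert varieties. Now $n$ and $w\in S_n$ are arbitrary. Put
$$V=wU_-w^{-1},\qquad U'=V\cap U,\qquad U''=V\cap U_-,\qquad N=VwB/B\cong V.$$
The set $N=wU_-B/B$ is the chart at $wB$ from Section 1. The group $V$ consists of the matrices with $1$'s on the diagonal and off-diagonal entries $y_{ab}$ only for $w^{-1}(a)>w^{-1}(b)$. In it, $U'$ and $U''$ are the coordinate subspaces given by keeping the entries with $a<b$, respectively $a>b$. In particular $\dim V=\dim U'+\dim U''=\dim G/B$.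

**Lemma 3.** Let $\psi:X\to Y$ be a morphism between affine spaces of the same dimension on which $\mathbb C^*$ acts linearly, with positive weights on all coordinates. If $\psi$ is equivariant, $\psi(0)=0$, and $d\psi_0$ is an isomorphism, then $\psi$ is an isomorphism.

*Proof.* The coordinate rings are polynomial rings graded with coordinates in positive degrees, and $\psi^*:\mathbb C[Y]\to\mathbb C[X]$ preserves degrees. Let $\mathfrak m$ be the ideal of the origin in $\mathbb C[X]$. We show by induction on $d>0$ that every homogeneous $f\in\mathbb C[X]$ of degree $d$ is in the image. Since $\psi^*$ induces an isomorphism on cotangent spaces and respects degrees, there is a linear combination $\ell$ of coordinates of $Y$ of degree $d$ such that $f-\psi^*(\ell)\in\mathfrak m^2$. A homogeneous element of degree $d$ in $\mathfrak m^2$ is a sum of products of homogeneous elements of smaller positive degree, which are in the image by induction. So $\psi^*$ is surjective. Its kernel is a prime ideal whose quotient has the dimension of $\mathbb C[Y]$, so the kernel is $0$. $\square$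

**Lemma 4.** Both multiplication maps $U'\times U''\to V$ and $U''\times U'\to V$ are isomorphisms of varieties. Writing $y=y'y''=z''z'$ with $y',z'\in U'$ and $y'',z''\in U''$, the map
$$\varphi:V\to U''\times U',\qquad\varphi(y)=(y'',z')$$
is also an isomorphism.

*Proof.* Let $\mathbb C^*$ act by conjugation with $w\,\mathrm{diag}(c,c^2,\dots,c^n)\,w^{-1}$, $c\in\mathbb C^*$. The entry $y_{ab}$ is multiplied by $c^{\,w^{-1}(a)-w^{-1}(b)}$, a positive power of $c$ for the entries that occur in $V$. So $V$, $U'$, $U''$ are affine spaces with origin $1$ and linear actions with positive weights. The multiplication maps are equivariant, since conjugation is a group automorphism, and their differentials at $(1,1)$ are the addition maps onto $\mathrm{Lie}\,V=\mathrm{Lie}\,U'\oplus\mathrm{Lie}\,U''$. Lemma 3 applies. Hence $\varphi$ is a well-defined morphism. It is equivariant because the decompositions are unique, it sends $1$ to $(1,1)$, and its differential there sends $\eta'+\eta''$ to $(\eta'',\eta')$. Lemma 3 applies again. $\square$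

**Lemma 5.** For points $p\in X$ and $q\in Y$ of varieties, $TC_{(p,q)}(X\times Y)\cong TC_p(X)\times TC_q(Y)$.

*Proof.* We may take $X,Y$ affine with coordinate rings $O,O'$ and maximal ideals $\mathfrak n,\mathfrak n'$; the quotients $\mathfrak n^i/\mathfrak n^{i+1}$ do not change under localization at $\mathfrak n$. The maximal ideal of $(p,q)$ is $M=\mathfrak n\otimes O'+O\otimes\mathfrak n'$, so $M^k=\sum_{i+j=k}\mathfrak n^i\otimes\mathfrak n'^j$. Fix $k$. For $0\le i\le k$ choose a vector space complement $W_i$ of $\mathfrak n^{i+1}$ in $\mathfrak n^i$, and put $W_{k+1}=\mathfrak n^{k+1}$, so that $\mathfrak n^i=\bigoplus_{i'\ge i}W_{i'}$ for $i\le k+1$. Choose $W'_j$ in the same way in $O'$. Then $M^k=\bigoplus_{i+j\ge k}W_i\otimes W'_j$ and $M^{k+1}=\bigoplus_{i+j\ge k+1}W_i\otimes W_j'$. So $M^k/M^{k+1}\cong\bigoplus_{i+j=k}(\mathfrak n^i/\mathfrak n^{i+1})\otimes(\mathfrak n'^j/\mathfrak n'^{j+1})$. This says that the natural ring map from $\operatorname{gr}O\otimes\operatorname{gr}O'$ to the associated graded ring of the product is an isomorphism. $\square$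

**The Schubert variety $X_u$: end of the proof of Theorem 2.** *We transfer the nilpotent from $X_u^w$ to $X_u$.* Take $n=8$ and $u,w$ as in Theorem 2. Since $X_u$ is stable under $U'\subset B$, the point $y'y''wB$ lies in $X_u$ if and only if $y''wB$ does. So by Lemma 4, $X_u\cap N\cong U'\times(X_u\cap U''wB/B)$, and $U''wB/B=B_-wB/B$. By Lemma 5 the tangent cone of $X_u$ at $wB$ is that of $X_u^w$ times the affine space $U'\cong\mathbb A^8$. It is not reduced. This completes the proof of Theorem 2. $\square$

**Theorem 3.** For every $n$, $v\le u$ in $S_n$ and $p\in X_u^v$,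
$$TC_p(X_u^v)\times\mathbb A^{\dim G/B}\;\cong\;TC_p(X_u)\times TC_p(X^v).$$
Thus $TC_p(X_u^v)$ is reduced if and only if both $TC_p(X_u)$ and $TC_p(X^v)$ are.

(Compare Knutson–Woo–Yong, *Singularities of Richardson varieties*.)

*Proof.* Let $p\in BwB/B$, and form $V,U',U'',N$ for this $w$. Since $BwB/B=(U\cap wU_-w^{-1})wB/B$, we have $p\in U'wB/B\subset N$. Identify $N$ with $V$. As above, $X_u\cap N=\{y:y''\in Y_u\}\cong U'\times Y_u$, where $Y_u=X_u\cap U''$. In the same way $X^v$ is stable under $U''\subset B_-$, so writing $y=z''z'$ we get $X^v\cap N=\{y:z'\in Y^v\}\cong U''\times Y^v$, where $Y^v=X^v\cap U'$. Hence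
$$X_u^v\cap N=\varphi^{-1}(Y_u\times Y^v)\cong Y_u\times Y^v.$$
Both sides carry the reduced structure: $X_u^v$ is reduced, and over $\mathbb C$ a product of varieties is reduced. Under these three isomorphisms the $Y_u$- and $Y^v$-coordinates of $p$ are always $y''(p)$ and $z'(p)$. So with $T_1=TC_{y''(p)}(Y_u)$ and $T_2=TC_{z'(p)}(Y^v)$, Lemma 5 gives
$$TC_p(X_u^v)\cong T_1\times T_2,\quad TC_p(X_u)\cong\mathbb A^{\dim U'}\times T_1,\quad TC_p(X^v)\cong\mathbb A^{\dim U''}\times T_2.$$
Since $\dim U'+\dim U''=\dim G/B$, the displayed isomorphism follows. For the last assertion, tensor products of reduced $\mathbb C$-algebras are reduced, and each factor embeds in a tensor product of nonzero algebras. So a product of two such tangent cones is reduced if and only if both are; and multiplying by an affine space does not change reducedness. $\square$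

## 8. Multiplicity two, and products of the example

The multiplicity of an irreducible component is the length of the local ring at its generic point.

**Theorem 4.**
(a) With $A,I,P,S$ as in Section 3, $(A/\mathrm{in}(I))_{PS}\cong\mathbb C[a,b]_{PS}[z]/(z^2)$. So $\{x=z=0\}\cong\mathbb A^{16}$ is a component of $TC_{wB}(X_u^w)$ of multiplicity exactly $2$.
(b) For every $n\ge8$ the conjecture fails in $S_n$, both with $v=e$ and with a Richardson variety at the point $p=vB$.
(c) For every $r\ge1$ there is a Schubert variety in $\mathrm{Flags}(\mathbb C^{8r})$ with a tangent cone having a component of multiplicity $2^r$ and satisfying $(\text{nilradical})^r\ne0$.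

*Proof of (a).* **Step 1: a bigrading.** *We show that $\mathrm{in}(I)$ can be studied one $(x,z)$-degree at a time.* Give $x,z$ weight $2$ and the $a$'s and $b$'s weight $1$, so that
$$\text{weight}=\text{degree}+(x,z)\text{-degree}.$$
Then $F$ and $G'$ are weighted homogeneous of weight $4$, so every weighted component of an element of $I$ lies in $I$. Let $0\ne h\in I$ have lowest degree $k$, and let $h=\sum_m h^{(m)}$ be its decomposition by weight. Monomials of different weight cannot cancel, so no $h^{(m)}$ has terms of degree below $k$, and $\mathrm{in}(h)$ is the sum of the degree-$k$ parts of the $h^{(m)}$. The degree-$k$ part of $h^{(m)}$ has $(x,z)$-degree $m-k$. So $\mathrm{in}(I)$ is spanned by forms $\phi=\mathrm{in}(h)$ that are homogeneous separately in $(x,z)$ and in $(a,b)$, with $h\in I$ weighted homogeneous. All other monomials of such an $h$ have larger degree and the same weight, hence strictly smaller $(x,z)$-degree than $\phi$.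

**Step 2: $(x,z)$-degrees $0$ and $1$.** *We bound $\mathrm{in}(I)$ from above, using the embedding $A/I\hookrightarrow\mathbb C[z,a,b]_S/(K)$ from Section 5.* The polynomial $K$ has $z$-degree $2$, so a polynomial in $z$ over $\mathbb C[a,b]_S$ of degree at most $1$ that is divisible by $K$ is $0$. If $\phi$ has $(x,z)$-degree $0$, then $h=\phi\in\mathbb C[a,b]$ is divisible by $K$ in $\mathbb C[z,a,b]_S$, so $\phi=0$. If $\phi=\phi_xx+\phi_zz$ with $\phi_x,\phi_z\in\mathbb C[a,b]$, then $h=\phi+h_0$ with $h_0\in\mathbb C[a,b]$, and substituting $x=(H-Pz)/S$ gives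
$$\frac{\phi_xH}{S}+h_0+\Bigl(\phi_z-\frac{P\phi_x}{S}\Bigr)z,$$
which is divisible by $K$, hence $0$. So $S\phi_z=P\phi_x$, and $\phi=\frac{\phi_x}{S}(Sx+Pz)\in\mathbb C[a,b]_{PS}\,(Sx+Pz)$.

**Step 3: inverting $PS$.** *We identify the quotient.* After inverting $PS$, $\mathrm{in}(I)$ is $0$ in $(x,z)$-degree $0$, and in $(x,z)$-degree $1$ it is generated by $Sx+Pz\in\mathrm{in}(I)$. In degrees $\ge2$ it is everything: modulo $Sx+Pz$ we have $x\equiv-(P/S)z$, and $z^2\in\mathrm{in}(I)_{PS}$ because $Pz^2\in\mathrm{in}(I)$. Hence the quotient is $\mathbb C[a,b]_{PS}[z]/(z^2)$. It describes an open subset of the tangent cone whose underlying set is $\{x=z=0,\ PS\ne0\}$, so $\{x=z=0\}$ is a component. Its local ring at the generic point is $\mathbb C(a,b)[z]/(z^2)$, of length $2$.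

*Proof of (b).* **Step 1: block sums.** *We show that Schubert varieties of block permutations are products.* Let $u_1\oplus u_2\in S_{n_1}\times S_{n_2}\subset S_{n_1+n_2}$, and let $\mathcal P\supset B$ be the block upper triangular parabolic subgroup. Then $\mathcal P/B\cong\mathrm{Flags}(\mathbb C^{n_1})\times\mathrm{Flags}(\mathbb C^{n_2})$ is closed in $G/B$. The unipotent radical of $\mathcal P$ is normal in $\mathcal P$ and contained in $B$, so for $m$ in it and $g\in\mathcal P$ we have $mgB=g(g^{-1}mg)B=gB$: it acts trivially. So $B$ acts on $\mathcal P/B$ through the product of the two smaller Borel groups, the orbit of $(u_1\oplus u_2)B$ is a product of Schubert cells, and $X_{u_1\oplus u_2}=X_{u_1}\times X_{u_2}$. By Lemma 5 tangent cones multiply.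

**Step 2.** *We pass from $S_8$ to $S_n$.* For $n\ge8$, $X_{u\oplus\mathrm{id}_{n-8}}$ is $X_u$ times a point, and by Theorem 2 its tangent cone at $w\oplus\mathrm{id}$ is not reduced. This is the case $v=e$. For $v=w\oplus\mathrm{id}$ and $p=vB$, note that $p\in X_{u\oplus\mathrm{id}}$, so $v\le u\oplus\mathrm{id}$. The variety $X^v$ is smooth at $vB$, since $B_-vB/B$ is open in it. By Theorem 3, $TC_p(X_{u\oplus\mathrm{id}}^v)$ times an affine space is $TC_p(X_{u\oplus\mathrm{id}})$ times an affine space, which is not reduced. So $TC_p(X^v_{u\oplus\mathrm{id}})$ is not reduced.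

*Proof of (c).* *We take the $r$-fold product.* By the block-sum step, $X_{u^{\oplus r}}=(X_u)^r$ in $\mathrm{Flags}(\mathbb C^{8r})$. Its associated graded ring at $w^{\oplus r}$ is the tensor product of $r$ copies of that of $X_u$ at $wB$, and by Section 7 the latter is a polynomial ring over $A/\mathrm{in}(I)$. Let $P_i,S_i,z_i,a^{(i)},b^{(i)}$ be the copies of $P,S,z,a,b$, and let $f=\prod_iP_iS_i$. By (a), inverting $f$ gives a polynomial ring over
$$\mathbb C[a^{(1)},b^{(1)},\dots,a^{(r)},b^{(r)}]_f\,[z_1,\dots,z_r]/(z_1^2,\dots,z_r^2).$$
Its spectrum is irreducible, and the local ring at the generic point has the form $L[z_1,\dots,z_r]/(z_1^2,\dots,z_r^2)$ with $L$ a field. It has length $2^r$. The closure of this open set is therefore a component of multiplicity $2^r$. Each $P_iz_i$ is nilpotent in the associated graded ring, by Section 6, and the product $\prod_iP_iz_i$ is nonzero because it is nonzero after inverting $f$. So the $r$-th power of the nilradical is not $0$. $\square$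

## 9. Richardson varieties with reduced tangent cones

**Theorem 5.**
(a) The conjecture holds for $X_u^v$ whenever $u\in\{w_0,w_0s_1,\dots,w_0s_{n-1}\}$ and $v\in\{e,s_1,\dots,s_{n-1}\}$.
(b) The conjecture holds for $n\le4$.

*Proof of (a).* The varieties $X_{w_0}=X^e=G/B$ are smooth. All tangent cones of $X_{w_0s_k}$ are integral by Theorem 1, hence so are those of $X^{s_k}=w_0X_{w_0s_k}$, by (2). Apply Theorem 3.

*Proof of (b).* By Theorem 3 and (2) it is enough to treat tangent cones of Schubert varieties, and smooth points cause no trouble. For $n\le2$ the Schubert varieties are points and $\mathbb P^1$. For $n=3$ they are a point, the flag variety, the lines $\{F_1=E_1\}$ and $\{F_2=E_2\}$, and two surfaces. The surface $\{F_1\subset E_2\}$ is a $\mathbb P^1$-bundle over $\mathbb P(E_2)$, by the choice of $F_2\supset F_1$. The surface $\{E_1\subset F_2\}$ is a $\mathbb P^1$-bundle over $\mathbb P(\mathbb C^3/E_1)$, by the choice of $F_1\subset F_2$. All of these are smooth. For $n=4$ only $X_{3412}$ and $X_{4231}$ are singular (Lakshmibai–Sandhya, 1990). Since $4231=w_0s_2$, the second is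 covered by Theorem 1. The first was treated by hand in Section 2, and all its tangent cones are integral. $\square$

So the conjecture is true for $n\le4$ and false for every $n\ge8$. Nothing is claimed here about $5\le n\le7$.
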